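\title{Double points on the slices of the Brownian sheet in dimensions four and five}

\begin{abstract}
Each slice $t\mapsto B(s,t)$, $s>0$, of a Brownian sheet in $\mathbf{R}^d$ is a multiple of a Brownian motion. For $d\in\{4,5\}$ we ask whether, outside a single null set, every slice has only finitely many double points. The answer is yes for $d=5$, where almost surely no slice has more than one double pair of times, and no for $d=4$, where almost surely some slices have infinitely many. We also find the Hausdorff dimension of the exceptional slices, which is $1$ for $d=4$ and $1/2$ for $d=5$, and show that for $d\ge 6$ no slice has a double point. The nonexistence results come from restarting the sheet at the first exceptional slice; the existence results come from a second moment estimate iterated over independent time windows.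
\end{abstract}

\section{The question and the answer}

Let $B=\{B(s,t)\}_{s,t\ge0}$ be a Brownian sheet in $\mathbf{R}^d$, that is, a continuous centered Gaussian process with values in $\mathbf{R}^d$ and covariance
\[
\operatorname{Cov}\big(B_i(s,t),B_j(u,v)\big)=\min(s,u)\min(t,v)\,\delta_{i,j}.
\]
For $s>0$ the \emph{slice} of $B$ along $s$ is the process $t\mapsto B(s,t)$, $t\ge0$, and its set of double points is
\[
\mathcal{Y}_d(s)=\{(t_1,t_2)\in[0,\infty)^2:\ t_1\ne t_2,\ B(s,t_1)=B(s,t_2)\}.
\]
This set is symmetric, and we call $\{t_1,t_2\}$ a \emph{double pair} of the slice when $(t_1,t_2)\in\mathcal{Y}_d(s)$. The time $0$ is allowed. The following question is posed in \cite{Kh}.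

\medskip
\noindent\textbf{Question.} \emph{Let $d\in\{4,5\}$. Is it true that, outside a single null set, $\mathcal{Y}_d(s)$ is finite for all $s>0$?}
\medskip

For fixed $s$ the slice is $\sqrt{s}$ times a standard Brownian motion, and it is a textbook fact, used here only for orientation, that Brownian motion in $\mathbf{R}^d$ has double points when $d\le3$ and has none when $d\ge4$. So for $d\ge4$ each fixed slice has no double pair, and by Fubini's theorem, almost surely, neither has Lebesgue-almost every slice. But the null set depends on $s$. As $s$ grows, the slice is a Brownian path that moves continuously, and at exceptional values of $s$ it may cross itself. The question is how often one exceptional slice can do so.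

A count of parameters suggests an answer. Look for $q$ double pairs with $2q$ different times on a common slice. The unknowns are $s$ and the $2q$ times; cut a bounded region of the parameter space into about $\eta^{-(1+2q)}$ boxes of side $\eta$. Across such a box the sheet moves by about $\eta^{1/2}$, so a box can contain a solution only if, at one of its corners, $q$ Gaussian vectors in $\mathbf{R}^d$ lie within about $\eta^{1/2}$ of the origin. This has probability about $\eta^{qd/2}$. The expected number of candidate boxes is about $\eta^{-\chi}$, where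
\[
\chi=1+2q-\frac{qd}{2}=1-\frac{q(d-4)}{2}.
\]
One guesses that there is no solution if $\chi<0$, and that if $\chi>0$ the slices carrying a solution form a set of dimension $\chi$. For $d=4$ we get $\chi=1$ for every $q$: a further double pair costs nothing. For $d=5$ we get $\chi=\frac12,\,0,\,-\frac12$ for $q=1,2,3$, and for $d=6$ already $\chi=0$ for $q=1$. The guess is therefore no for $d=4$ and yes for $d=5$. The count leaves two things undecided. It says nothing when $\chi=0$, and for $d=4$ it concerns a fixed finite number of pairs, whereas we need infinitely many on one and the same slice.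

\begin{theorem}[$d=5$]\label{thm:five}
Almost surely, for all $s>0$ simultaneously, the slice $B(s,\cdot)$ has at most one double pair. So outside one null set $\mathcal{Y}_5(s)$ has $0$ or $2$ elements for every $s>0$; in particular it is finite.
\end{theorem}

\begin{theorem}[$d=4$]\label{thm:four}
Almost surely there exist $s>0$ with $\mathcal{Y}_4(s)$ infinite. More precisely, for every nonrandom compact set $A\subset(0,\infty)$ with $\dim_H A>0$ and every open interval $(u,v)\subset(0,\infty)$, almost surely there is $s\in A$ such that $\mathcal{Y}_4(s)\cap(u,v)^2$ is infinite.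
\end{theorem}

These two theorems answer the question. Some condition on the size of $A$ is needed in Theorem~\ref{thm:four}: a nonrandom countable set $A$ almost surely contains no $s$ with a double pair, by the fact about fixed slices. The third theorem measures the exceptional slices. For $\gamma>0$ and a finite Borel measure $\mu$ on $\mathbf{R}$, the \emph{$\gamma$-energy} of $\mu$ is
\[
I_\gamma(\mu)=\iint|x-y|^{-\gamma}\,\mu(dx)\,\mu(dy),
\]
and we write $\operatorname{Cap}_\gamma(A)>0$ if the compact set $A$ carries a probability measure of finite $\gamma$-energy.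

\begin{theorem}\label{thm:dim}
\begin{itemize}
\item[(a)] Let $d=4$. Almost surely, for all nonempty open intervals $U,(u,v)\subset(0,\infty)$, the set $\{s\in U:\ \mathcal{Y}_4(s)\cap(u,v)^2\text{ is infinite}\}$ has Hausdorff dimension $1$.
\item[(b)] Let $d=5$. Almost surely, for every nonempty open interval $U\subset(0,\infty)$, the set $\{s\in U:\ \mathcal{Y}_5(s)\neq\emptyset\}$ has Hausdorff dimension $1/2$. Every nonrandom compact set $A\subset(0,\infty)$ with $\operatorname{Cap}_{1/2}(A)>0$ almost surely contains an $s$ whose slice has exactly one double pair.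
\item[(c)] Let $d\ge6$. Almost surely $\mathcal{Y}_d(s)=\emptyset$ for all $s>0$.
\end{itemize}
\end{theorem}

We do not decide whether $\mathcal{Y}_4(s)$ can be uncountable.

Section~\ref{sec:count} makes the count rigorous, Section~\ref{sec:critical} settles the case $\chi=0$ and proves Theorems~\ref{thm:five} and \ref{thm:dim}(c), Sections~\ref{sec:window} and \ref{sec:infinite} prove Theorem~\ref{thm:four}, and Section~\ref{sec:cantor} proves Theorem~\ref{thm:dim}(a),(b).

\section{The sheet, Hausdorff dimension and energy}\label{sec:tools}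

Throughout, $|\cdot|$ is the Euclidean norm of a vector or the Lebesgue measure of a set, $\omega_D$ is the volume of the unit ball of $\mathbf{R}^D$, $\mathcal{F}_s=\sigma\{B(u,t):u\le s,\ t\ge0\}$, and $c,C\in(0,\infty)$ are nonrandom constants that may change from line to line.

\medskip\noindent\textbf{Increments.} The number $\min(s,u)\min(t,v)$ is the area of $([0,s]\times[0,t])\cap([0,u]\times[0,v])$. For a rectangle $\Pi=[r,s]\times[x,y]$ put $B(\Pi)=B(s,y)-B(s,x)-B(r,y)+B(r,x)$. The indicator of $\Pi$ is almost everywhere the same signed sum of indicators of four rectangles with a corner at the origin, so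
\begin{equation}\label{eq:cov}
\operatorname{Cov}\big(B_i(\Pi),B_j(\Pi')\big)=|\Pi\cap\Pi'|\,\delta_{i,j}.
\end{equation}
For $I=[x,y]$ we write $B(s,I)=B(s,y)-B(s,x)$. Since $B(0,\cdot)=0$, this is $B([0,s]\times I)$, and $\operatorname{Cov}(B_i(s,I),B_i(s',I'))=\min(s,s')|I\cap I'|$. Uncorrelated jointly Gaussian families are independent, so \eqref{eq:cov} has three consequences.
\begin{itemize}
\item[(S1)] For $\lambda>0$ the field $\lambda^{-1/2}B(\lambda s,t)$ is a Brownian sheet, and its slice along $s$ has the same double pairs as the slice of $B$ along $\lambda s$.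
\item[(S2)] For $\theta\ge0$ and $\ell>0$ the field $\ell^{-1/2}B(s,[\theta,\theta+\ell\tau])$, $s\ge0$, $0\le\tau\le3$, is a Brownian sheet on $[0,\infty)\times[0,3]$. Such fields built on disjoint intervals $[\theta,\theta+3\ell]$ are independent.
\item[(S3)] For fixed $r\ge0$ the field $B(r+u,t)-B(r,t)$, $u,t\ge0$, is a Brownian sheet independent of $\mathcal{F}_r$.
\end{itemize}

\medskip\noindent\textbf{H\"older continuity.} On a bounded rectangle, $E|B(s,t)-B(s',t')|^2$ is $d$ times the area of a symmetric difference of two rectangles, hence at most $C\varrho$ with $\varrho=\max(|s-s'|,|t-t'|)$. The increment is Gaussian, so its $p$th absolute moment is at most $C_p\varrho^{p/2}$. Kolmogorov's continuity theorem for two parameters gives H\"older continuity of every order below $\frac12-\frac2p$, for every $p$. Thus for each $\theta\in(0,\frac12)$ and each bounded rectangle there is an almost surely finite random variable $H$ with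
\begin{equation}\label{eq:holder}
|B(s,t)-B(s',t')|\le H\max(|s-s'|,|t-t'|)^{1/2-\theta}\quad\text{on the rectangle.}
\end{equation}

\medskip\noindent\textbf{Hausdorff dimension.} For $\beta>0$, a set $D\subset\mathbf{R}$ is \emph{$\beta$-null} if for every $\delta>0$ it can be covered by nondegenerate closed intervals $U_1,U_2,\dots$ with $\sum_i|U_i|^\beta<\delta$. A $\beta$-null set is $\beta'$-null for $\beta'>\beta$, and $\dim_HD=\inf\{\beta>0:D\text{ is $\beta$-null}\}\in[0,1]$. The dimension is monotone, and $\dim_H\bigcup_jD_j=\sup_j\dim_HD_j$ for countable unions.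

\medskip\noindent\textbf{Energy.} We use the following standard facts.
\begin{itemize}
\item[(E1)] Frostman's theorem: if $A$ is compact and $\dim_HA>\gamma$, then $\operatorname{Cap}_\gamma(A)>0$.
\item[(E2)] If $I_\gamma(\mu)<\infty$, then $\mu\otimes\mu$ gives no mass to the diagonal, where the kernel is infinite.
\item[(E3)] Measures $\nu_n$ on a compact set $A\subset\mathbf{R}$ with bounded total mass have a weakly convergent subsequence. If $\nu_n\to\nu$ weakly, then $\nu_n(A)\to\nu(A)$, $\nu(G)\le\liminf\nu_n(G)$ for relatively open $G\subset A$, and $I_\gamma(\nu)\le\liminf I_\gamma(\nu_n)$. For the last claim, $\nu_n\otimes\nu_n\to\nu\otimes\nu$ weakly; integrate the bounded continuous kernel $\min(|x-y|^{-\gamma},L)$ and let $L\to\infty$.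
\end{itemize}

\section{Patterns and the box count}\label{sec:count}

Several double pairs on one slice are described by the order of their times. A \emph{pattern} $\mathcal{P}$ consists of an integer $m\ge2$ and $q\ge1$ pairs $\{i_l,j_l\}\subset\{1,\dots,m\}$, $i_l<j_l$, such that every pair contains an index that belongs to no other pair. Put $D=qd$, and for $s\ge0$ and $0\le r_1<\dots<r_m$ let
\[
Z(s,r)=\big(B(s,[r_{i_l},r_{j_l}])\big)_{1\le l\le q}\in\mathbf{R}^D .
\]
The \emph{exceptional set} and the \emph{exponent} of $\mathcal{P}$ are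
\[
E(\mathcal{P})=\{s>0:\ Z(s,r)=0\text{ for some }0\le r_1<\dots<r_m\},\qquad \chi=1+m-\frac D2 .
\]
Three kinds of patterns occur.
\begin{itemize}
\item[(P1)] $m=2$ and the pair $\{1,2\}$. Then $E(\mathcal{P})=\{s>0:\mathcal{Y}_d(s)\neq\emptyset\}$ and $\chi=3-d/2$.
\item[(P2)] $m=3$ and the pairs $\{1,2\},\{2,3\}$, with $\chi=4-d$. If a slice has two different double pairs with a common time, then it takes the same value at three times $r_1<r_2<r_3$, so $s\in E(\mathcal{P})$.
\item[(P3)] $m=2q$ and $q$ pairs that partition $\{1,\dots,2q\}$, with $\chi=1-q(d-4)/2$. For $q=2$ there are three: disjoint $\{1,2\},\{3,4\}$; crossing $\{1,3\},\{2,4\}$; nested $\{1,4\},\{2,3\}$.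
\end{itemize}

Estimates need $s$ bounded away from $0$ and the times bounded away from one another. A \emph{frame} consists of numbers $0<a<b$ and \emph{windows} $[p_i,p_i']$ with $0\le p_1<p_1'<p_2<p_2'<\dots<p_m<p_m'$. Given a frame, put
\[
\eta=\tfrac12\min_i(p_{i+1}-p_i'),\quad R=\prod_{i=1}^m[p_i,p_i'],\quad R^+=\prod_{i=1}^m[p_i,p_i'+\eta],\quad T=p_m'+\eta,
\]
and let $E=\{s\in[a,b]:Z(s,r)=0\text{ for some }r\in R\}$. Consecutive coordinates of any $r\in R^+$ differ by at least $\eta$. Every $s>0$ and $0\le r_1<\dots<r_m$ satisfy $s\in[a,b]$, $r\in R$ for some frame with rational data (take $p_1=0$ if $r_1=0$). Hence \emph{$E(\mathcal{P})$ is the union of the sets $E$ over the countably many rational frames}, and it suffices to study one frame.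

Let $Q(r)$ be the $q\times q$ Gram matrix in $L^2(\mathbf{R})$ of the indicators of the intervals $[r_{i_l},r_{j_l}]$. By \eqref{eq:cov}, $Z(s,r)\sim N(0,sQ(r)\otimes I_d)$: the $d$ coordinates are independent, and in each coordinate the $q$ increments have covariance matrix $sQ(r)$. For $u,\varepsilon>0$, $r\in R^+$ and $z\in\mathbf{R}^D$ put
\[
\varphi_\varepsilon(u,r,z)=P(|z+\zeta|\le\varepsilon),\qquad \zeta\sim N(0,uQ(r)\otimes I_d).
\]

\begin{lemma}[small balls]\label{lem:balls}
Fix a pattern and a frame. There are constants $c,C,\lambda_->0$ such that for all $u,\varepsilon>0$, $r\in R^+$ and $z\in\mathbf{R}^D$,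
\begin{align}
\varphi_\varepsilon(u,r,z)&\le C\varepsilon^Du^{-D/2},\label{eq:upper}\\
\varphi_\varepsilon(u,r,z)&\ge c\,\varepsilon^Du^{-D/2}e^{-|z|^2/(\lambda_-u)}\qquad\text{if }u\ge\varepsilon^2.\label{eq:lower}
\end{align}
\end{lemma}

\begin{proof}
Suppose that a combination $\sum_lc_l1_{[r_{i_l},r_{j_l}]}$ vanishes almost everywhere. The $l$th pair has an index $i$ that lies in no other pair, and the times are distinct, so the combination jumps by $\pm c_l$ at $r_i$. Thus every $c_l$ is $0$, and $Q(r)$ is positive definite. It depends continuously on $r$ in the compact set $R^+$, so its eigenvalues lie in a fixed interval $[\lambda_-,\lambda_+]\subset(0,\infty)$. The eigenvalues of $uQ(r)\otimes I_d$ lie in $[u\lambda_-,u\lambda_+]$, so the density $g$ of $\zeta$ satisfies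
\[
(2\pi u\lambda_+)^{-D/2}e^{-|w|^2/(2\lambda_-u)}\le g(w)\le(2\pi u\lambda_-)^{-D/2}.
\]
Integrate over the ball $\{w:|z+w|\le\varepsilon\}$, of volume $\omega_D\varepsilon^D$. On it $|w|^2\le2|z|^2+2\varepsilon^2$, so $|w|^2/(2\lambda_-u)\le|z|^2/(\lambda_-u)+1/\lambda_-$ when $u\ge\varepsilon^2$.
\end{proof}

\begin{lemma}[box count]\label{lem:box}
Let $\mathcal{P}$ be a pattern. Almost surely, $E(\mathcal{P})=\emptyset$ if $\chi<0$, and $\dim_HE(\mathcal{P})\le\chi$ if $\chi\ge0$.
\end{lemma}

\begin{proof}
Fix a frame, $\theta\in(0,\frac12)$ and an integer $h\ge1$, and let $H$ be as in \eqref{eq:holder} for $[a,b]\times[0,T]$. Divide $[a,b]\times R$ into at most $C2^{n(1+m)}$ boxes with sides at most $2^{-n}$. Call a box \emph{marked} if $|Z|\le\varepsilon_n:=2\sqrt q\,h2^{-n(1/2-\theta)}$ at its lower corner, and let $N_n$ be the number of marked boxes. On $\{H\le h\}$ every box that contains a zero $(s,r)$ of $Z$ is marked: each of the $q$ blocks of $Z$ is a difference of two values of $B$, and each value changes by at most $h2^{-n(1/2-\theta)}$ between $(s,r)$ and the corner.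 By \eqref{eq:upper} with $z=0$ and $u\ge a$,
\[
EN_n\le C2^{n(1+m)}\varepsilon_n^D\le C2^{n(\chi+D\theta)},
\]
with $C$ depending on $h$. For real $\beta>\chi+D\theta$ the sum $\sum_n2^{-n\beta}N_n$ has finite expectation, so $2^{-n\beta}N_n\to0$ almost surely.

If $\chi<0$, choose $\theta$ with $\chi+D\theta<0$ and $\beta=0$: eventually no box is marked, and $E=\emptyset$ on $\{H\le h\}$. If $\chi\ge0$, the $s$-projections of the marked boxes are $N_n$ intervals of length at most $2^{-n}$ that cover $E$ on $\{H\le h\}$, so $E$ is $\beta$-null there. Let $h\to\infty$, then $\theta\downarrow0$ and $\beta\downarrow\chi$ along sequences, and take the union over rational frames.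
\end{proof}

\begin{remark}
For $d=5$ the box count alone gives finiteness. Among three different double pairs on a slice, either two share a time, which is pattern (P2) with $\chi=-1$, or the six times are distinct, which is one of finitely many patterns (P3) with $q=3$ and $\chi=-\frac12$. So almost surely no slice has three double pairs. To exclude two, as in Theorem~\ref{thm:five}, we must treat $\chi=0$, where the expected number of marked boxes does not tend to $0$.
\end{remark}

\section{Critical patterns have no zeros}\label{sec:critical}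

\begin{proposition}\label{prop:critical}
Let $\mathcal{P}$ be a pattern with $\chi=0$. Then almost surely $E(\mathcal{P})=\emptyset$.
\end{proposition}

\subsection{A model: planar Brownian motion misses a point}

The method is visible with one parameter and two equations, where the exponent is $1-\frac22=0$. Let $W$ be a planar Brownian motion started at $0$, let $z\in\mathbf{R}^2$, let $\sigma$ be the first time in $[1,2]$ at which $W=z$ (and $\infty$ if there is none), and let $J_\varepsilon$ be the time in $[1,3]$ that $W$ spends within $\varepsilon$ of $z$. For $s\ge1$ the density of $W(s)$ is at most $1/(2\pi)$, so $EJ_\varepsilon\le2\cdot\pi\varepsilon^2/(2\pi)=\varepsilon^2$. On the other hand, after time $\sigma$ the process starts afresh from $z$, so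
\[
EJ_\varepsilon\ge P(\sigma<\infty)\int_0^1P(|W(u)|\le\varepsilon)\,du .
\]
If $u\ge\varepsilon^2$, the density of $W(u)$ on the ball of radius $\varepsilon$ is at least $e^{-1/2}/(2\pi u)$, so the integrand is at least $e^{-1/2}\varepsilon^2/(2u)$. Take $\varepsilon^2=2^{-n-1}$. Each of the $n$ ranges $u\in[2^{-k-1},2^{-k}]$, $1\le k\le n$, contributes at least $c_1\varepsilon^2$ with $c_1=\frac12e^{-1/2}\log2$. Hence $\varepsilon^2\ge P(\sigma<\infty)\,nc_1\varepsilon^2$ for all $n$, and $P(\sigma<\infty)=0$.

In words: at the critical exponent an exact zero is followed by near-zeros, every dyadic scale supplies an expected amount of them comparable to the unconditional expected total, and the number of scales is unbounded. For the sheet, $s$ plays the role of time and the state is the whole slice. We need a strong Markov property in $s$, and we need to know that the near-zeros at scale $2^{-k}$ fill a box of side $2^{-k}$ in the remaining parameters $r$.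

\subsection{Restarting the sheet}

\begin{lemma}\label{lem:markov}
Let $\sigma$ be an $(\mathcal{F}_s)$-stopping time with $P(\sigma<\infty)>0$. Under $P(\,\cdot\mid\sigma<\infty)$ the field $\widetilde B(u,t)=B(\sigma+u,t)-B(\sigma,t)$, $u,t\ge0$, is a Brownian sheet independent of the slice $B(\sigma,\cdot)$.
\end{lemma}

\begin{proof}
On $\{\sigma<\infty\}$ let $\sigma_n=2^{-n}(\lfloor2^n\sigma\rfloor+1)$, so $\sigma_n\downarrow\sigma$ and $\{\sigma_n=r\}=\{r-2^{-n}\le\sigma<r\}\in\mathcal{F}_r$ for each value $r$ of $\sigma_n$. Let $\Phi_1$ and $\Phi_2$ be bounded continuous functions of finitely many values of a path and of a field. Apply (S3) for each $r$ and sum over $r$: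
\[
E\big[1_{\{\sigma<\infty\}}\Phi_1(B(\sigma_n,\cdot))\,\Phi_2\big(B(\sigma_n+\cdot,\cdot)-B(\sigma_n,\cdot)\big)\big]=E\big[1_{\{\sigma<\infty\}}\Phi_1(B(\sigma_n,\cdot))\big]\,E\Phi_2(B).
\]
By continuity of $B$ and dominated convergence the identity holds with $\sigma$ in place of $\sigma_n$, and such products $\Phi_1\Phi_2$ determine the joint law.
\end{proof}

\subsection{Good scales}

Let $\sigma$ be the first $s$ at which $Z(s,\cdot)$ has a zero $\rho$. After time $u\approx2^{-k}$ the new noise has size $2^{-k/2}$, so by \eqref{eq:lower} a point $r'$ near $\rho$ contributes only if $|Z(\sigma,r')|$ is of order $2^{-k/2}$. We therefore want to bound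
\[
\mathrm{osc}_k(s,t)=\sup_{0\le h\le2^{-k}}|B(s,t+h)-B(s,t)|
\]
by $K2^{-k/2}$ at $s=\sigma$, $t=\rho_i$. Nothing is known about the law of the slice at $\sigma$ or about $\rho$, so the bound has to hold for all $(s,t)$ at once. At a single scale this is false: a fixed slice has $2^k$ independent increments over the dyadic intervals of length $2^{-k}$ in $[0,1]$, each larger than $K2^{-k/2}$ with the same positive probability. A bound with an extra factor $\sqrt k$ does not help, because it leaves a factor $e^{-Ck}$ in \eqref{eq:lower} and the sum over scales converges. But the model argument needs only an unbounded number of scales, and at every point most scales are good.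

\begin{lemma}[good scales]\label{lem:scales}
Let $0<a<b$, $T>0$ and $\delta\in(0,1)$. There is a constant $K$ such that almost surely, for all large $n$, all $s\in[a,b]$ and all $t\in[0,T]$,
\[
\#\{1\le k\le n:\ \mathrm{osc}_k(s,t)>K2^{-k/2}\}\le\delta n .
\]
\end{lemma}

\begin{proof}
We bound the failure probability at a fixed point by an exponential in $n$ that beats the size of a fine grid, and pass from the grid to all points by H\"older continuity.

\emph{A fixed point.} Fix $(s,t)$ and put $U_k=2^{k/2}\mathrm{osc}_k(s,t)$. The $U_k$ are dependent, since the intervals $[t,t+2^{-k}]$ are nested, so we dominate them by variables that live on disjoint intervals: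
\[
V_i=2^{i/2}\sup_{2^{-i-1}\le h\le2^{-i}}|B(s,t+h)-B(s,t+2^{-i-1})|,\qquad i\ge1 .
\]
The $V_i$ are independent, and by Brownian scaling each has the law of $\sqrt{s/2}\,M$, where $M=\sup_{[0,1]}|W|$ and $W$ is a standard Brownian motion in $\mathbf{R}^d$. Let $h\in[2^{-j-1},2^{-j}]$ with $j\ge k$. Going from $t+h$ to $t+2^{-j-1}$ costs at most $2^{-j/2}V_j$, going from $t+2^{-i}$ to $t+2^{-i-1}$ costs at most $2^{-i/2}V_i$ for $i>j$, and $B(s,t+2^{-i})\to B(s,t)$. So $|B(s,t+h)-B(s,t)|\le\sum_{i\ge j}2^{-i/2}V_i$, and $U_k\le\sum_{i\ge k}2^{-(i-k)/2}V_i$. Sum over $k\le n$. With $c_0=\sum_{j\ge0}2^{-j/2}$, the coefficient $\sum_{k\le\min(i,n)}2^{-(i-k)/2}$ of $V_i$ is at most $c_0$ for $i\le n$ and at most $c_02^{-(i-n)/2}$ for $i>n$: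
\[
\sum_{k=1}^nU_k\le c_0\Big(\sum_{i\le n}V_i+\sum_{i>n}2^{-(i-n)/2}V_i\Big).
\]
Let $\Lambda=Ee^{c_0\sqrt b\,M}$. Then $\Lambda\ge1$, and $\Lambda<\infty$ because $M$ has Gaussian tails. By Jensen's inequality $Ee^{\vartheta c_0V_i}\le\Lambda^\vartheta$ for $\vartheta\in[0,1]$, and by independence $E\exp(\sum_{k\le n}U_k)\le\Lambda^{n+c_0}$. If more than $\delta n$ of the $U_k$, $k\le n$, exceed $K'$, their sum exceeds $K'\delta n$. By Markov's inequality, uniformly in $(s,t)$,
\[
P\big(\#\{k\le n:U_k>K'\}>\delta n\big)\le\Lambda^{c_0}\big(\Lambda e^{-K'\delta}\big)^n .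
\]

\emph{A grid.} Choose $K'$ with $2^8\Lambda e^{-K'\delta}<\frac12$. The points $(a+i2^{-4n},j2^{-4n})$ in $[a,b]\times[0,T]$ number at most $C2^{8n}$, so the probability that the bound fails at one of them is at most $C2^{-n}$. By the Borel--Cantelli lemma, almost surely for all large $n$ the bound $\#\{k\le n:U_k>K'\}\le\delta n$ holds at every point of the $n$th grid.

\emph{All points.} Let $H$ be as in \eqref{eq:holder} with exponent $\frac14$ on $[a,b]\times[0,T+1]$. Given $(s,t)$, take the grid point $(s',t')$ with $0\le s-s'<2^{-4n}$ and $0\le t-t'<2^{-4n}$. Then $B(s,t+h)$ is within $H2^{-n}$ of $B(s',t'+h)$, and $B(s,t)$ is within $H2^{-n}$ of $B(s',t')$. So for $k\le n$,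
\[
\mathrm{osc}_k(s,t)\le\mathrm{osc}_k(s',t')+2H2^{-n}\le\mathrm{osc}_k(s',t')+2^{-k/2}
\]
as soon as $2H\le2^{n/2}$. Take $K=K'+1$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:critical} and its consequences}

\begin{proof}[Proof of Proposition~\ref{prop:critical}]
Fix a frame. Let $\sigma=\inf E$, with $\inf\emptyset=\infty$. The process $\mu(s)=\min_{r\in R}|Z(s,r)|$ is continuous and adapted, and $E$ is its zero set in $[a,b]$. So $\{\sigma\le s\}=\{\min_{[a,\min(s,b)]}\mu=0\}\in\mathcal{F}_s$ for $s\ge a$, the time $\sigma$ is a stopping time, and on $\{\sigma<\infty\}$ we have $\sigma\in E$. Assume $P(\sigma<\infty)>0$; we derive a contradiction.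

\emph{The expected amount of near-zeros.} Let
\[
J_\varepsilon=\int_a^{b+1}ds\int_{R^+}dr\,1\{|Z(s,r)|\le\varepsilon\}.
\]
We integrate over $R^+$ and up to $b+1$ to leave room after $\sigma$ and to the right of a zero in $R$. By \eqref{eq:upper} with $z=0$ and $u=s\ge a$, $EJ_\varepsilon\le C_0\varepsilon^D$.

\emph{Restart.} On $\{\sigma<\infty\}$ we have $[\sigma,\sigma+1]\subset[a,b+1]$ and $Z(\sigma+u,r')=Z(\sigma,r')+\widetilde Z(u,r')$, where $\widetilde Z$ is built from $\widetilde B$ as $Z$ is from $B$. By Lemma~\ref{lem:markov}, given $\sigma<\infty$, the vector $\widetilde Z(u,r')$ has law $N(0,uQ(r')\otimes I_d)$ and is independent of $Z(\sigma,r')$. By Fubini's theorem,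
\begin{equation}\label{eq:restart}
C_0\varepsilon^D\ge EJ_\varepsilon\ge E\big[1_{\{\sigma<\infty\}}\Psi_\varepsilon\big],\qquad\Psi_\varepsilon=\int_0^1du\int_{R^+}dr'\,\varphi_\varepsilon\big(u,r',Z(\sigma,r')\big).
\end{equation}

\emph{One good scale.} We bound $\Psi_\varepsilon$ from below outcome by outcome, so no measurable choice of a zero is needed. Let $K$ be given by Lemma~\ref{lem:scales} for $[a,b]$, $T$ and $\delta=1/(2m)$. Fix an outcome with $\sigma<\infty$ for which the conclusion of that lemma holds, and $\rho\in R$ with $Z(\sigma,\rho)=0$. Let $k_0\ge1$ be an integer with $2^{-k_0}\le\eta$, and let $\varepsilon_n^2=2^{-n-1}$. Call $k\in[k_0,n]$ \emph{good} if $\mathrm{osc}_k(\sigma,\rho_i)\le K2^{-k/2}$ for all $i\le m$. For good $k$ consider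
\[
u\in[2^{-k-1},2^{-k}],\qquad r'\in\prod_{i=1}^m[\rho_i,\rho_i+2^{-k}]\subset R^+ .
\]
The block of $Z(\sigma,r')$ for a pair $\{i,j\}$ equals $[B(\sigma,r'_j)-B(\sigma,\rho_j)]-[B(\sigma,r_i')-B(\sigma,\rho_i)]$, because $B(\sigma,\rho_i)=B(\sigma,\rho_j)$. Its norm is at most $2K2^{-k/2}$, so $|Z(\sigma,r')|^2/u\le4qK^22^{-k}\cdot2^{k+1}=8qK^2$. Also $u\ge\varepsilon_n^2$ and $u^{-D/2}\ge2^{kD/2}$. By \eqref{eq:lower}, this region, of volume $2^{-k-1}2^{-mk}$, contributes to $\Psi_{\varepsilon_n}$ at least
\begin{equation}\label{eq:scale}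
c\,e^{-8qK^2/\lambda_-}\,\varepsilon_n^D\,2^{kD/2}\,2^{-k-1}\,2^{-mk}=c_1\varepsilon_n^D2^{-k\chi}=c_1\varepsilon_n^D,
\end{equation}
where $c_1>0$ is nonrandom and does not depend on $k$ or $n$.

\emph{Summing over scales.} For large $n$, each of the $m$ points $(\sigma,\rho_i)$ spoils at most $n/(2m)$ of the scales $k\le n$, so at least $n/2-k_0$ scales are good. The ranges of $u$ for different $k$ overlap only in endpoints. Hence $\varepsilon_n^{-D}\Psi_{\varepsilon_n}\ge c_1(n/2-k_0)$ for large $n$, and $\varepsilon_n^{-D}\Psi_{\varepsilon_n}\to\infty$ almost surely on $\{\sigma<\infty\}$. Fatou's lemma and \eqref{eq:restart} give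
\[
\infty=E\Big[1_{\{\sigma<\infty\}}\liminf_n\varepsilon_n^{-D}\Psi_{\varepsilon_n}\Big]\le C_0,
\]
a contradiction. So $E=\emptyset$ almost surely for each frame; take the union over rational frames.
\end{proof}

The exponent enters only in \eqref{eq:scale}. If $\chi>0$ the contributions $2^{-k\chi}$ have a bounded sum and no contradiction arises; for (P1) with $d\in\{4,5\}$ zeros do exist, by Lemma~\ref{lem:hit} below. The gaps between windows and the condition $a>0$ give the bounds on the densities. They cannot be given up: $Z(0,\cdot)=0$, and for (P1) we have $Z(s,r)=0$ whenever $r_1=r_2$.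

\begin{proof}[Proof of Theorem~\ref{thm:five}]
Let $d=5$, and suppose that the slice along $s$ has two different double pairs. If they share a time, then $s\in E(\mathcal{P})$ for the pattern (P2), where $\chi=-1$. Otherwise the four times are distinct, and $s\in E(\mathcal{P})$ for one of the three patterns (P3) with $q=2$, where $\chi=0$. By Lemma~\ref{lem:box} and Proposition~\ref{prop:critical}, these four sets are almost surely empty.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(c)]
For (P1), $\chi=0$ if $d=6$ and $\chi<0$ if $d\ge7$. Apply Proposition~\ref{prop:critical} and Lemma~\ref{lem:box}, respectively.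
\end{proof}

\section{Double pairs in one time window}\label{sec:window}

From now on $d\in\{4,5\}$. Let
\[
\Delta(s)=\min_{t_1\in[0,1],\ t_2\in[2,3]}|B(s,[t_1,t_2])|,\qquad S=\{s\in[1,2]:\Delta(s)=0\}.
\]
The function $\Delta$ is continuous, so $S$ is compact; it is determined by the restriction of $B$ to $t\in[0,3]$, and each $s\in S$ has a double pair in $[0,3]$. We want to know which sets $A$ are hit by $S$, and how large $S\cap A$ is. Later $A$ will itself be random, so we first record that all sets in play are measurable.

Let $\mathcal{K}$ be the space of compact subsets of $[1,2]$ with the Hausdorff topology: two nonempty sets are within distance $\delta$ if each lies in the closed $\delta$-neighborhood of the other, and $\emptyset$ is an isolated point. This space is separable and metrizable, and its Borel $\sigma$-field is generated by the sets $\{K:K\cap F\ne\emptyset\}$ with $F$ compact.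

\begin{lemma}\label{lem:meas}
The set $S$ is a random element of $\mathcal{K}$, the map $(K,K')\mapsto K\cap K'$ is Borel, and $\{K:\operatorname{Cap}_\gamma(K)>0\}$ is Borel for each $\gamma>0$. Consequently
\[
\pi_\gamma(A)=P\big(\operatorname{Cap}_\gamma(S\cap A)>0\big)\quad\text{and}\quad\pi(A)=P(S\cap A\ne\emptyset)
\]
are Borel functions of $A\in\mathcal{K}$.
\end{lemma}

\begin{proof}
For nonempty compact $F\subset[1,2]$, $\{S\cap F\neq\emptyset\}=\{\min_F\Delta=0\}$ is an event. The set $\{(K,K'):K\cap K'\cap F\neq\emptyset\}$ is closed: if $K_n\to K$, $K'_n\to K'$ and $x_n\in K_n\cap K'_n\cap F$, any limit point of $(x_n)$ lies in $K\cap K'\cap F$. For each $L$, the set of $K$ that carry a probability measure $\nu$ with $I_\gamma(\nu)\le L$ is closed. Indeed, let $K_n\to K$ carry such measures $\nu_n$, and let $\nu$ be a weak limit point on $[1,2]$. For each $\delta>0$ the closed $\delta$-neighborhood of $K$ carries $\nu_n$ for large $n$, hence carries $\nu$ by (E3); so $K$ carries $\nu$, and $I_\gamma(\nu)\le L$. Take the union over integers $L$. The last claim follows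 from Fubini's theorem applied to the jointly measurable indicators of $\{\operatorname{Cap}_\gamma(S\cap A)>0\}$ and $\{S\cap A\ne\emptyset\}$.
\end{proof}

To find points of $S$ in $A$ we build a random measure on $S\cap A$ as a limit of measures carried by near-solutions. For $0<\varepsilon\le1$ and $s\in[1,2]$ let
\[
f_\varepsilon(s)=\varepsilon^{-d}\int_0^1dt_1\int_2^3dt_2\,1\{|B(s,[t_1,t_2])|\le\varepsilon\}.
\]

\begin{lemma}[two moments]\label{lem:moments}
Let $\kappa_4(h)=\log(1+2/h)$ and $\kappa_5(h)=h^{-1/2}$. There are constants $c_2,C_2$ such that for all $\varepsilon\in(0,1]$ and all $s\ne s'$ in $[1,2]$,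
\[
Ef_\varepsilon(s)\ge c_2,\qquad E[f_\varepsilon(s)f_\varepsilon(s')]\le C_2\,\kappa_d(|s-s'|).
\]
\end{lemma}

\begin{proof}
We have $B(s,[t_1,t_2])\sim N(0,vI_d)$ with $v=s(t_2-t_1)\in[1,6]$. Its density on the unit ball is at least $(12\pi)^{-d/2}e^{-1/2}$, so $c_2=\omega_d(12\pi)^{-d/2}e^{-1/2}$ will do.

Let $s<s'$, $h=s'-s$, $I=[t_1,t_2]$, $I'=[t_1',t_2']$, and put $w=|I\cap I'|$, $x=|I\setminus I'|$, $y=|I'\setminus I|$. Both intervals contain $[1,2]$, so $w\ge1$ and $x+y=|t_1-t_1'|+|t_2-t_2'|$. In each coordinate, $B(s,I)$ and $B(s',I')$ have variances $s(w+x)$ and $s'(w+y)$ and covariance $sw$. Dropping the term $ss'xy$, the determinant of the covariance matrix satisfies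
\[
ss'(w+x)(w+y)-s^2w^2\ge s\big[(s'-s)w^2+s'w(x+y)\big]\ge h+|t_1-t_1'|+|t_2-t_2'|.
\]
The joint density of $(B(s,I),B(s',I'))$ in $\mathbf{R}^{2d}$ is at most $(2\pi)^{-d}$ times the determinant to the power $-d/2$, and the product of the two balls has volume $\omega_d^2\varepsilon^{2d}$. Integrating first over the differences $\xi_1=t_1-t_1'$ and $\xi_2=t_2-t_2'$, which lie in $[-1,1]$,
\[
E[f_\varepsilon(s)f_\varepsilon(s')]\le C\iint_{[-1,1]^2}\frac{d\xi_1\,d\xi_2}{(h+|\xi_1|+|\xi_2|)^{d/2}}\le4C\int_0^2\frac{\varrho\,d\varrho}{(h+\varrho)^{d/2}}\le4C\int_0^2(h+\varrho)^{1-d/2}d\varrho .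
\]
The last integral equals $\log(1+2/h)$ for $d=4$ and is at most $2h^{-1/2}$ for $d=5$.
\end{proof}

The kernel $\kappa_d$ is the price of a double pair. It is a power for $d=5$ and only a logarithm for $d=4$: for every $\delta>0$ there is $C_\delta$ with $\kappa_4(h)\le C_\delta h^{-\delta}$ on $(0,1]$.

\begin{lemma}[hitting]\label{lem:hit}
Let $A\subset[1,2]$ be compact.
\begin{itemize}
\item[(i)] If $d=4$, $0<\gamma'<\gamma<1$ and $\operatorname{Cap}_\gamma(A)>0$, then $\pi_{\gamma'}(A)>0$.
\item[(ii)] If $d=5$ and $\operatorname{Cap}_{1/2}(A)>0$, then $\pi(A)>0$.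
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mu$ be a probability measure on $A$ with $I_\gamma(\mu)<\infty$, where $\gamma=\frac12$ in (ii), and let $\mu_\varepsilon(ds)=f_\varepsilon(s)\mu(ds)$. By Lemma~\ref{lem:moments} and (E2), $E\mu_\varepsilon(A)\ge c_2$ and
\[
E[\mu_\varepsilon(A)^2]\le C_2\iint\kappa_d(|s-s'|)\,\mu(ds)\,\mu(ds')\le CI_\gamma(\mu)=:C_3 .
\]
In case (i), with $\delta=\gamma-\gamma'$, also
\begin{equation}\label{eq:energy}
EI_{\gamma'}(\mu_\varepsilon)\le C_2\iint|s-s'|^{-\gamma'}\kappa_4(|s-s'|)\,\mu(ds)\,\mu(ds')\le C_2C_\delta I_\gamma(\mu)=:C_4 .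
\end{equation}
The Paley--Zygmund inequality, $P(X\ge\frac12EX)\ge(EX)^2/(4EX^2)$ for $X\ge0$, gives $P(\mu_\varepsilon(A)\ge c_2/2)\ge2p$ with $p=c_2^2/(8C_3)$. By Markov's inequality $P(\mu_\varepsilon(A)>L)\le C_3/L^2$ and, in case (i), $P(I_{\gamma'}(\mu_\varepsilon)>L)\le C_4/L$. Fix $L$ so that these bounds add up to at most $p$. Let $\Gamma_n$ be the event that $c_2/2\le\mu_{1/n}(A)\le L$ and, in case (i), $I_{\gamma'}(\mu_{1/n})\le L$. Then $P(\Gamma_n)\ge p$ for all $n$, so $P(\Gamma_n\text{ infinitely often})\ge\limsup_nP(\Gamma_n)\ge p$.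

Fix an outcome in infinitely many $\Gamma_n$, and let $\nu$ be a weak limit of $\mu_{1/n}$ along a subsequence of these $n$. By (E3), $\nu(A)\ge c_2/2$, and $I_{\gamma'}(\nu)\le L$ in case (i). If $f_\varepsilon(s)>0$ then $\Delta(s)\le\varepsilon$. So for each $\delta'>0$ the relatively open set $\{s\in A:\Delta(s)>\delta'\}$ has $\mu_{1/n}$-measure $0$ once $1/n\le\delta'$, hence $\nu$-measure $0$. Letting $\delta'\downarrow0$, we see that $\nu$ is carried by $S\cap A$. Thus $S\cap A\ne\emptyset$, and in case (i) the probability measure $\nu/\nu(A)$ shows that $\operatorname{Cap}_{\gamma'}(S\cap A)>0$.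
\end{proof}

\section{Infinitely many double pairs in dimension four}\label{sec:infinite}

Given an open interval $(u,v)\subset(0,\infty)$, choose pairwise disjoint intervals $[\theta_k,\theta_k+3\ell_k]\subset(u,v)$, $k\ge1$, with $\ell_k>0$. Let $S_k$ be the set $S$ built from the sheet
\[
X_k(s,\tau)=\ell_k^{-1/2}B(s,[\theta_k,\theta_k+\ell_k\tau]),\qquad s\ge0,\ 0\le\tau\le3 .
\]
By (S2) the $S_k$ are independent copies of $S$, and for each $s\in S_k$ the slice $B(s,\cdot)$ has a double pair with both times in $[\theta_k,\theta_k+3\ell_k]$. So we look for an $s$ in infinitely many $S_k$.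

Take first two windows, $d=4$ and a nonrandom $A$ with $\operatorname{Cap}_\gamma(A)>0$, $\gamma<1$. By Lemma~\ref{lem:hit}(i), the set $A_1=S_1\cap A$ has $\operatorname{Cap}_{\gamma/2}(A_1)>0$ with positive probability. The set $S_2$ is independent of $A_1$, so
\[
P\big(\operatorname{Cap}_{\gamma/4}(S_2\cap S_1\cap A)>0\big)=E\,\pi_{\gamma/4}(A_1)>0,
\]
because $\pi_{\gamma/4}(A_1)>0$ whenever $\operatorname{Cap}_{\gamma/2}(A_1)>0$. The conclusion of Lemma~\ref{lem:hit}(i) reproduces its hypothesis with a smaller positive index, and this is where $d=4$ is used: in \eqref{eq:energy} the loss $\delta$ is as small as we please. For $d=5$ the loss is $\frac12$, and Theorem~\ref{thm:five} shows that $S_1\cap S_2$ is almost surely empty.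

Repeating the step gives $q$ pairs with positive probability for each $q$, but no fixed infinite family of windows can work, because $P(S=\emptyset)>0$. To see this, write the first coordinate of $B(s,[t_1,t_2])$ as $B_1(s,[t_1,1])+B_1(s,[1,2])+B_1(s,[2,t_2])$. The three fields are independent. For large $L$, the outer two are bounded by $L$ in absolute value for all $s\in[1,2]$, $t_1\in[0,1]$, $t_2\in[2,3]$ with positive probability, and the Brownian motion $s\mapsto B_1(s,[1,2])$ exceeds $2L$ on $[1,2]$ with positive probability. Hence $P(S_1\cap\dots\cap S_q\ne\emptyset)\le P(S\neq\emptyset)^q\to0$. The remedy is to choose the windows as we go: at each stage we try fresh windows until one succeeds.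

\begin{proposition}\label{prop:wait}
Let $d=4$, let $\gamma_0\in(0,1)$ be nonrandom, and let $A_0$ be a random element of $\mathcal{K}$, independent of $B$, with $\operatorname{Cap}_{\gamma_0}(A_0)>0$ almost surely. There is an event $\Omega_1\in\sigma(A_0,B)$ of probability $1$ on which some $s\in A_0$ lies in infinitely many $S_k$.
\end{proposition}

\begin{proof}
Let $\gamma_m=2^{-m}\gamma_0$ and $\mathcal{G}_j=\sigma(A_0,S_1,\dots,S_j)$. Put $k_0=0$ and
\[
k_{m+1}=\inf\{k>k_m:\operatorname{Cap}_{\gamma_{m+1}}(S_k\cap A_m)>0\},\qquad A_{m+1}=S_{k_{m+1}}\cap A_m,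
\]
with $k_{m+1}=\infty$ and $A_{m+1}=\emptyset$ if there is no such $k$. By induction, $\{k_m=i\}\in\mathcal{G}_i$ and $A_m$ restricted to $\{k_m=i\}$ is $\mathcal{G}_i$-measurable: the event $\{k_{m+1}=j\}$ is the union over $i<j$ of the events that $k_m=i$, the windows $i<k<j$ fail and the window $j$ succeeds, these lie in $\mathcal{G}_j$ by Lemma~\ref{lem:meas}, and on them $A_{m+1}=S_j\cap A_m$.

The sets $S_{i+1},S_{i+2},\dots$ are independent copies of $S$, independent of $\mathcal{G}_i$. Therefore
\[
P(k_m=i,\ k_{m+1}>i+n)=E\big[1_{\{k_m=i\}}\big(1-\pi_{\gamma_{m+1}}(A_m)\big)^n\big].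
\]
On $\{k_m=i\}$ we have $\operatorname{Cap}_{\gamma_m}(A_m)>0$, by construction for $m\ge1$ and almost surely for $m=0$. So $\pi_{\gamma_{m+1}}(A_m)>0$ by Lemma~\ref{lem:hit}(i), and the right side tends to $0$ as $n\to\infty$. Summing over $i$ gives $P(k_m<\infty,\ k_{m+1}=\infty)=0$, so $\Omega_1=\{k_m<\infty\text{ for all }m\}$ has probability $1$. On $\Omega_1$ the compact sets $A_0\supset A_1\supset\cdots$ are nonempty. Any $s\in\bigcap_mA_m$ lies in $A_0$ and in $S_{k_m}$ for all $m\ge1$, and $k_1<k_2<\cdots$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]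
The set $A$ is a finite union of pieces $A\cap[2^j,2^{j+1}]$, one of which has positive dimension. Replacing $A$ by $2^{-j}$ times this piece and $B$ by the sheet in (S1) with $\lambda=2^j$, we may assume $A\subset[1,2]$. By (E1), $\operatorname{Cap}_{\gamma_0}(A)>0$ for any $\gamma_0\in(0,\dim_HA)$. By Proposition~\ref{prop:wait} with $A_0=A$, almost surely some $s\in A$ lies in infinitely many $S_k$. Its slice has a double pair in each of infinitely many pairwise disjoint subintervals of $(u,v)$, so $\mathcal{Y}_4(s)\cap(u,v)^2$ is infinite. The first assertion is the case $A=[1,2]$.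
\end{proof}

\section{The dimension of the exceptional slices}\label{sec:cantor}

We know which sets are hit by the exceptional slices, and we want a lower bound on their dimension. The link is a random test set that is large enough to be hit, and yet misses any given set of small dimension.

Let $U$ be a nondegenerate compact interval, let $2\le M<N$ be integers and $\alpha=\log M/\log N$. Divide $U$ into $N$ closed intervals of equal length and keep a uniformly random subset of exactly $M$ of them. Repeat independently in every kept interval. The \emph{level-$n$ intervals} are the $N^n$ closed intervals of length $|U|N^{-n}$ that subdivide $U$; let $\mathbf{A}_n$ be the union of the $M^n$ kept ones, and $\mathbf{A}=\bigcap_n\mathbf{A}_n$. If $U\subset[1,2]$, then $\mathbf{A}$ is a random element of $\mathcal{K}$, since $\{\mathbf{A}\cap F\ne\emptyset\}=\bigcap_n\{\mathbf{A}_n\cap F\ne\emptyset\}$ for compact $F$ and $\mathbf{A}_n$ takes finitely many values.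

\begin{lemma}\label{lem:cantor}
\begin{itemize}
\item[(i)] For every realization and every $\gamma\in(0,\alpha)$, $\operatorname{Cap}_\gamma(\mathbf{A})>0$.
\item[(ii)] Let $D\subset U$ be a nonrandom set. If $\mathbf{A}\cap D\neq\emptyset$ on some event of positive probability, then $\dim_HD\ge1-\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $J$ be an interval with $0<|J|\le|U|$, and let $n\ge0$ satisfy $|U|N^{-n-1}<|J|\le|U|N^{-n}$. Then $J$ meets at most $3$ level-$n$ intervals, and $N^{-n}<N|J|/|U|$.

(i) Choose a point of $\mathbf{A}$ by descending through the kept intervals, picking at each level one of the $M$ kept subintervals uniformly, and let $\nu$ be its law. The point can lie in $J$ only if the chosen level-$n$ interval meets $J$, so $\nu(J)\le3M^{-n}=3N^{-n\alpha}\le C|J|^\alpha$. This bound also holds for $|J|>|U|$, after enlarging $C$. Hence for every $x$,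
\[
\int|x-y|^{-\gamma}\nu(dy)=\int_0^\infty\nu\{y:|x-y|<\tau^{-1/\gamma}\}\,d\tau\le1+C\int_1^\infty\tau^{-\alpha/\gamma}d\tau<\infty ,
\]
uniformly in $x$, so $I_\gamma(\nu)<\infty$.

(ii) A given level-$n$ interval is kept with probability $(M/N)^n=N^{-n(1-\alpha)}$. If $\mathbf{A}$ meets $J$, one of the at most $3$ level-$n$ intervals that meet $J$ is kept, an event of probability at most $3N^{-n(1-\alpha)}\le C|J|^{1-\alpha}$. Suppose $\dim_HD<1-\alpha$. For $0<\delta\le|U|^{1-\alpha}$ cover $D$ by intervals $U_i$ with $\sum_i|U_i|^{1-\alpha}<\delta$; then $|U_i|\le|U|$. The set of outcomes with $\mathbf{A}\cap D\ne\emptyset$ is contained in an event of probability at most $C\delta$, for every such $\delta$, so it contains no event of positive probability.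
\end{proof}

In the proofs below $\mathbf{A}$ is independent of $B$, and we work on the product space with points $(\omega,\omega')$, where $\omega$ determines $B$ and $\omega'$ determines $\mathbf{A}$. Let $D(\omega)\subset U$ be any family of sets, and suppose that $\mathbf{A}(\omega')\cap D(\omega)\neq\emptyset$ on a jointly measurable event $\Omega_1$ of probability $1$. By Fubini's theorem, for almost every $\omega$ the section $\{\omega':(\omega,\omega')\in\Omega_1\}$ has probability $1$, and Lemma~\ref{lem:cantor}(ii) gives
\begin{equation}\label{eq:codim}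
\dim_HD(\omega)\ge1-\alpha\quad\text{for almost every }\omega .
\end{equation}
No measurability of $D$ is required. Call a compact interval \emph{basic} if it is nondegenerate, has rational endpoints and lies in some $[2^j,2^{j+1}]$. There are countably many basic intervals, every nonempty open interval in $(0,\infty)$ contains one, and (S1) reduces a statement about the slices along a basic interval to one about an interval in $[1,2]$, without changing dimensions.

\begin{proof}[Proof of Theorem~\ref{thm:dim}(a)]
The dimension is at most $1$, and the set in question grows with $U$ and with $(u,v)$. So it suffices to prove the lower bound for one basic interval $U'\subset[1,2]$ in place of $U$ and one interval $(u,v)$ with rational endpoints. Let $D$ be the set of $s\in U'$ with $\mathcal{Y}_4(s)\cap(u,v)^2$ infinite. Take $\mathbf{A}\subset U'$ with $M=2$ and $N=2^j$, $j\ge2$, so $\alpha=1/j$. By Lemma~\ref{lem:cantor}(i), Proposition~\ref{prop:wait} applies with $A_0=\mathbf{A}$ and $\gamma_0=1/(2j)$, and on its event $\Omega_1$ we have $\mathbf{A}\cap D\neq\emptyset$. By \eqref{eq:codim},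 $\dim_HD\ge1-1/j$ almost surely. Let $j\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(b)]
The upper bound $\dim_H\{s>0:\mathcal{Y}_5(s)\neq\emptyset\}\le\frac12$ is Lemma~\ref{lem:box} for (P1), where $\chi=\frac12$.

For the remaining claims let $S_k$ be as in Section~\ref{sec:infinite}, with $d=5$ and $(u,v)=(1,2)$. Let $A_0$ be a random element of $\mathcal{K}$, independent of $B$, with $\operatorname{Cap}_{1/2}(A_0)>0$ almost surely. By independence and Lemma~\ref{lem:hit}(ii),
\[
P(S_k\cap A_0=\emptyset\text{ for all }k\le n)=E\big(1-\pi(A_0)\big)^n\to0 ,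
\]
so the event $\Omega_1=\bigcup_k\{S_k\cap A_0\ne\emptyset\}\in\sigma(A_0,B)$ has probability $1$, and on it some $s\in A_0$ has $\mathcal{Y}_5(s)\neq\emptyset$.

Let $A\subset(0,\infty)$ be nonrandom and compact, and let $\mu$ be a probability measure on $A$ with $I_{1/2}(\mu)<\infty$. Some piece $A\cap[2^j,2^{j+1}]$ has positive $\mu$-measure, and the normalized restriction of $\mu$ to it has finite energy, as has its image under $s\mapsto2^{-j}s$. So by (S1) we may assume $A\subset[1,2]$ and take $A_0=A$. Almost surely some $s\in A$ has a double pair, and by Theorem~\ref{thm:five} exactly one.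

For the lower bound on the dimension, fix a basic interval $U'\subset[1,2]$ and let $D=\{s\in U':\mathcal{Y}_5(s)\neq\emptyset\}$. Take $A_0=\mathbf{A}\subset U'$ with $M=2^i$, $N=2^j$ and $\frac12<\alpha=i/j<1$. Then $\operatorname{Cap}_{1/2}(\mathbf{A})>0$ by Lemma~\ref{lem:cantor}(i), and $\mathbf{A}\cap D\ne\emptyset$ on $\Omega_1$. By \eqref{eq:codim}, $\dim_HD\ge1-i/j$ almost surely. Let $i/j\downarrow\frac12$ along a sequence, and intersect the events of probability $1$ over all basic intervals.
\end{proof}

\begin{thebibliography}{9}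

\bibitem{Kh}
Davar Khoshnevisan, \emph{Slices of Brownian Sheet: New Results, and Open Problems}, arXiv:math/0510518 (2005).

\end{thebibliography}
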